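\title{A L\'evy group with free nonsingular actions}

\begin{abstract}
A L\'evy group has no nontrivial Borel action that preserves a probability measure. We show that this fails when only a measure class is preserved. We construct an abelian L\'evy group with a free continuous action on a Polish space that preserves an infinite $\sigma$-finite measure and is ergodic; the same action is ergodic and of type III for a second measure class. The group is the quotient of a Banach space by a discrete subgroup, built as an increasing union of lattices whose duals have no short vectors. We also show that for an ergodic action of any L\'evy group preserving an infinite $\sigma$-finite measure, the set $VA$ has infinite outer measure for every non-null $A$ and every neighborhood $V$ of the identity.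
\end{abstract}

\section{Introduction}\label{sec:intro}

A Polish group $G$ is a \emph{L\'evy group} if there are compact subgroups $K_1\subset K_2\subset\cdots$ with $\bigcup_nK_n$ dense in $G$ whose normalized Haar measures $m_n$ form a \emph{L\'evy family}: whenever Borel sets $A_n\subset K_n$ satisfy $\liminf_nm_n(A_n)>0$, we have $m_n(VA_n)\to1$ for every neighborhood $V$ of the identity $e$. Here $m_n(VA)$ abbreviates $m_n(K_n\cap VA)$. Every neighborhood of $e$ contains an open one, so only open $V$ need to be tested, and for these $VA$ is open.

The definition measures concentration: for large $n$, any set of non-negligible measure in $K_n$ fills almost all of $K_n$ after an arbitrarily small perturbation. A single compact group $K\ne\{e\}$ does not concentrate. Indeed, take $g\neq e$ and an open symmetric $V\ni e$ with $g\notin V^3$; then $V^2$ is disjoint from $gV$, so $A=V$ has positive measure while $VA$ has measure at most $1-m(V)$. Concentration has to come from the growth of the $K_n$, and Example~\ref{ex:L2} shows it for tori of growing dimension.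

A \emph{Borel action} of $G$ on a standard Borel space $X$ is a group action given by a Borel map $G\times X\to X$, $(g,x)\mapsto gx$. Let $\mu$ be a probability measure on $X$. The action is \emph{measure preserving} if each $g$ preserves $\mu$, and \emph{nonsingular} if each $g$ preserves the measure class of $\mu$, that is, $\mu(g^{-1}A)=0\iff\mu(A)=0$ for all Borel $A\subset X$. It is \emph{trivial} if for every $g$ we have $gx=x$ for $\mu$-almost every $x$, and \emph{nontrivial} otherwise.

It is known that a L\'evy group admits no nontrivial measure preserving Borel action. For instance, a L\'evy group has no nontrivial continuous character $\chi\colon G\to\mathbb R/\mathbb Z$, since $\chi$ would make $G$ act on the circle by rotations. The following question is posed in \cite{GTW}.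

\medskip
\noindent\textbf{Question.} Can a L\'evy group admit a nontrivial nonsingular Borel action?
\medskip

There is a reason to guess that it cannot. If the action is nonsingular, then $\mu_n(A)=\int_{K_n}\mu(k^{-1}A)\,dm_n(k)$ is a $K_n$-invariant probability measure with the same null sets as $\mu$. So each $K_n$ preserves a probability measure in the class, and one may hope that the theorem survives in the limit. The weak point is that the $\mu_n$ need not converge to anything. An invariant probability measure lets one replace a point $x$ by a random point $kx$ of its $K_n$-orbit, and concentration then applies along the orbit (Lemma~\ref{lem:finite}). A measure that is only quasi-invariant may sit on a part of each orbit whose proportion tends to $0$, and the definition of a L\'evy family says nothing directly about such small sets. This is what happens in our example, and the answer to the question is yes.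

\begin{theorem}\label{thm:main}
There are an abelian L\'evy group $G$, a Polish group $X$ and a continuous injective homomorphism $\iota\colon G\to X$ such that the translation action $g\cdot x=\iota(g)+x$ of $G$ on $X$ preserves a nonzero $\sigma$-finite Borel measure $\nu$. Hence the action is nonsingular for every probability measure $\mu$ equivalent to $\nu$. The action is free: $g\cdot x\neq x$ for all $g\ne0$ and $x\in X$. In particular it is nontrivial.
\end{theorem}

An action is \emph{ergodic} for a measure on $X$ if every Borel set $P$ such that $P\triangle gP$ is null for each $g$ is null or conull.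

\begin{theorem}\label{thm:more}
For the same $G$, $X$ and $\nu$ the following hold.
\begin{itemize}
\item[(a)] The measure $\nu$ is infinite and the action on $(X,\nu)$ is ergodic.
\item[(b)] There is also a probability measure $\mu_\gamma$ on $X$ for which the action is nonsingular, free and ergodic, and such that no $\sigma$-finite $G$-invariant measure is equivalent to $\mu_\gamma$ \emph{(type III)}.
\end{itemize}
\end{theorem}

Concentration still leaves a trace on infinite invariant measures. Write $\nu^*(S)=\inf\{\nu(Q):Q\supset S\text{ Borel}\}$ for the outer measure, and call $\nu$ \emph{locally finite} if every point has a neighborhood of finite measure.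

\begin{theorem}\label{thm:expansion}
Let a L\'evy group $G$ act in a Borel way and ergodically on a standard Borel space $X$, preserving a $\sigma$-finite measure $\nu$ with $\nu(X)=\infty$. Then $\nu^*(VA)=\infty$ for every Borel set $A$ with $\nu(A)>0$ and every neighborhood $V$ of the identity. Consequently, for a continuous action on a Polish space, $\nu$ cannot be locally finite.
\end{theorem}

Section~\ref{sec:tori} reduces concentration on a torus $E/L$ to the absence of short vectors in the dual lattice $L^*$. Section~\ref{sec:plan} describes the two competing demands that the construction must meet and works out a two-dimensional model. The lattices are built in Section~\ref{sec:lattices}, the group and the space in Section~\ref{sec:group}. Theorems~\ref{thm:main}, \ref{thm:more} and \ref{thm:expansion} are proved in Sections~\ref{sec:measure}, \ref{sec:ergodic} and \ref{sec:expansion}.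

\section{Concentration, and concentration on tori}\label{sec:tori}

\subsection*{Finite invariant measures}
The L\'evy property holds uniformly: for open $V\ni e$ and $0<\delta\le1$,
\begin{equation}\label{eq:uniform}
\inf\{m_n(VU):U\subset K_n\text{ Borel},\ m_n(U)\ge\delta\}\longrightarrow1\qquad(n\to\infty).
\end{equation}
Otherwise there are $\eta>0$ and, for infinitely many $n$, sets $A_n$ with $m_n(A_n)\ge\delta$ and $m_n(VA_n)<1-\eta$; taking $A_n=K_n$ for the remaining $n$ contradicts the definition. The next lemma shows how concentration acts on a finite invariant measure. It is the only case of the known theorem that we shall need.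

\begin{lemma}\label{lem:finite}
Let a L\'evy group $G$ act in a Borel way on $X$, preserving a finite measure $\mu$. Let $f\colon X\to[0,1]$ be Borel, and suppose that for each $\varepsilon>0$ there is an open $V\ni e$ with $|f(vx)-f(x)|<\varepsilon$ for all $v\in V$, $x\in X$. Then for each $g\in\bigcup_nK_n$ we have $f(gx)=f(x)$ for $\mu$-almost every $x$.
\end{lemma}

\begin{proof}
Fix $\varepsilon$ and $V$, and let $1-\eta_n$ be the infimum in \eqref{eq:uniform} for $\delta=\frac12$. Let $n$ be so large that $g\in K_n$. Fix $x$, put $u(k)=f(kx)$ for $k\in K_n$, and let $M\in[0,1]$ be a median of $u$, so that $\{u\le M\}$ and $\{u\ge M\}$ both have measure at least $\frac12$. If $k=vk'$ with $v\in V$ and $u(k')\le M$, then $u(k)<M+\varepsilon$; if $u(k')\ge M$, then $u(k)>M-\varepsilon$. So $|u-M|<\varepsilon$ outside a set of measure $2\eta_n$, and $\int|u(gk)-u(k)|\,dm_n(k)\le2\int|u-M|\,dm_n\le2\varepsilon+4\eta_n$. This bound does not depend on $x$. Since each $k$ preserves $\mu$,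
\[
\int|f(gx)-f(x)|\,d\mu(x)=\iint|f(gkx)-f(kx)|\,dm_n(k)\,d\mu(x)\le(2\varepsilon+4\eta_n)\,\mu(X).
\]
Let $n\to\infty$ and then $\varepsilon\to0$.
\end{proof}

Invariance is used in the equality of the last display and finiteness in the inequality. Theorem~\ref{thm:main} shows that finiteness cannot be weakened to $\sigma$-finiteness.

\subsection*{Lattices and tori}
Let $E$ be a Euclidean space of dimension $N$ with norm $|\cdot|$. A \emph{lattice} $L\subset E$ is the set of integer combinations of a basis of $E$. Its \emph{covolume} $\operatorname{covol}(L)$ is the volume of the parallelepiped spanned by that basis, $\lambda_1(L)$ is the length of a shortest nonzero vector, and the \emph{dual lattice} is $L^*=\{\xi\in E:\xi\cdot y\in\mathbb Z\text{ for all }y\in L\}$. It is spanned by the dual basis, so $\operatorname{covol}(L)\operatorname{covol}(L^*)=1$. Let $m$ be the normalized Haar measure of the torus $E/L$. The functions $e^{2\pi i\xi\cdot x}$, $\xi\in L^*$, form an orthonormal basis of $L^2(m)$. The image in $E/L$ of an open set $S\subset E$ has $m$-measure at most $\operatorname{vol}(S)/\operatorname{covol}(L)$,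 with equality if $S$ injects. An open ball of radius $\frac12\lambda_1(L)$ injects, so with $\omega_N$ the volume of the unit ball of $\mathbb R^N$,
\begin{equation}\label{eq:packing}
\omega_N\bigl(\tfrac12\lambda_1(L)\bigr)^N\le\operatorname{covol}(L).
\end{equation}

\begin{lemma}[Poincar\'e inequality]\label{lem:poincare}
Let $f\colon E\to\mathbb R$ be $L$-periodic with $|f(x)-f(y)|\le c|x-y|$. Then, as a function on $E/L$,
\[
\operatorname{Var}_mf\le\frac{c^2}{4\pi^2\lambda_1(L^*)^2}.
\]
\end{lemma}

\begin{proof}
Suppose first that $f$ is smooth, so that $|\nabla f|\le c$ everywhere. If $f=\sum_{\xi\in L^*}c_\xi e^{2\pi i\xi\cdot x}$, then $\partial_jf$ has Fourier coefficients $2\pi i\xi_jc_\xi$, and Parseval's identity gives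
\[
4\pi^2\lambda_1(L^*)^2\operatorname{Var}_mf=4\pi^2\lambda_1(L^*)^2\sum_{\xi\ne0}|c_\xi|^2\le\sum_\xi4\pi^2|\xi|^2|c_\xi|^2=\int|\nabla f|^2\,dm\le c^2.
\]
In general, convolve $f$ with a smooth probability density supported in the ball of radius $\delta$. The result is smooth, $L$-periodic, $c$-Lipschitz and within $c\delta$ of $f$. Let $\delta\to0$.
\end{proof}

The quantity $\lambda_1(L^*)$ is the right one: for a shortest $\xi\in L^*$ the function $\cos(2\pi\xi\cdot x)$ is $2\pi\lambda_1(L^*)$-Lipschitz and has variance $\frac12$, half of the bound.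

\begin{lemma}\label{lem:torus}
Let $\|\cdot\|$ be a norm on $E$ with $\|x\|\le c|x|$, let $\varepsilon>0$, and let $V$ be the image of $\{\|x\|<\varepsilon\}$ in $E/L$. For Borel $A\subset E/L$ with $m(A)>0$,
\[
1-m(A+V)\le\frac{c^2}{4\pi^2\lambda_1(L^*)^2\,\varepsilon^2\,m(A)}.
\]
\end{lemma}

\begin{proof}
Let $\tilde A\subset E$ be the preimage of $A$ and put $f(x)=\min\{\varepsilon,\inf_{a\in\tilde A}\|x-a\|\}$. This function is $L$-periodic, and it is $1$-Lipschitz for $\|\cdot\|$, hence $c$-Lipschitz for $|\cdot|$. It vanishes on $A$ and equals $\varepsilon$ off $A+V$. Counting the pairs $(x,y)$ with one point in $A$ and the other outside $A+V$, in either order,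
\[
\operatorname{Var}_mf=\tfrac12\iint(f(x)-f(y))^2\,dm(x)\,dm(y)\ge\varepsilon^2m(A)\bigl(1-m(A+V)\bigr).
\]
Now apply Lemma~\ref{lem:poincare}.
\end{proof}

All our groups are quotients $Z/\Lambda$ of a separable Banach space $Z$ by a closed subgroup $\Lambda$. Such a quotient is Polish. The function $d(x+\Lambda,y+\Lambda)=\inf_{\ell\in\Lambda}\|x-y-\ell\|$ is a translation invariant metric that induces the quotient topology, and it is complete because a sequence of cosets with summable consecutive distances lifts to a sequence in $Z$ with the same property. If $E\subset Z$ is a finite-dimensional subspace and $\Lambda\cap E$ is a lattice in $E$, then $E/(\Lambda\cap E)\to Z/\Lambda$ is a continuous injective homomorphism from a compact group, hence an isomorphism onto a compact subgroup.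

\begin{example}\label{ex:L2}
Let $Z=L^2([0,1],\mathbb R)$, let $\Lambda$ be the closed subgroup of integer-valued functions, and let $E_n$ be the space of functions constant on the $d=2^n$ dyadic intervals of length $2^{-n}$. The union of the $E_n$ is dense in $Z$. With the $L^2$ norm, $E_n$ is isometric to $\mathbb R^d$ and $\Lambda\cap E_n$ corresponds to $d^{-1/2}\mathbb Z^d$, whose dual $d^{1/2}\mathbb Z^d$ has shortest vector of length $2^{n/2}$. Lemma~\ref{lem:torus} with $c=1$ shows that $Z/\Lambda$ is a L\'evy group. The dual vectors are long here for the cheapest reason: $\Lambda\cap E_n$ has vectors of length $2^{-n/2}$, and $\Lambda$ is not discrete.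
\end{example}

\section{Two demands on a lattice}\label{sec:plan}

We look for $G=W/\Lambda$, where $W$ is a Banach space with a dense union of finite-dimensional subspaces $E_1\subset E_2\subset\cdots$ and each $\Lambda_n=\Lambda\cap E_n$ is a lattice in $E_n$. The source of nonsingular actions is a measure that is quasi-invariant under translations by $W$.

Such a measure cannot live on $W$ itself. A Borel probability measure on $W$ has a $\sigma$-compact set $S$ of full measure. Quasi-invariance gives $S\cap(S+w)\neq\emptyset$ for every $w$, so $W=S-S$ is $\sigma$-compact, which the Baire category theorem excludes when $\dim W=\infty$. We therefore use a larger Banach space $B\supset W$ with a much weaker norm, put the measure on $B$, and let $G$ act on $X=B/\Lambda$. This places two demands on $\Lambda$.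
\begin{itemize}
\item[(i)] \emph{Concentration.} By Lemma~\ref{lem:torus}, we want $\lambda_1(\Lambda_n^*)\to\infty$, fast enough to compensate for the difference between the norm of $W$ and the Euclidean norm.
\item[(ii)] \emph{Discreteness.} For $B/\Lambda$ to be Polish, $\Lambda$ must be closed in $B$. We ask that it be discrete for the weak norm of $B$, which forces its vectors to be very long in the Euclidean norm.
\end{itemize}
To see how far these conflict we need three estimates for $\omega_N$.

\begin{lemma}\label{lem:omega}
For $N\ge1$,
\[
\frac2{\sqrt N}\le\omega_N^{1/N}\le\sqrt{\frac{2\pi e}N},\qquad\frac{\omega_{N-1}}{\omega_N}\le\sqrt{\frac{N+1}{2\pi}}.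
\]
\end{lemma}

\begin{proof}
The ball of radius $\frac12\sqrt N$ contains a unit cube, so $\omega_N(\frac12\sqrt N)^N\ge1$. Recall that $\omega_N=\pi^{N/2}/\Gamma(\frac N2+1)$. From $\Gamma(s+1)\ge\int_s^\infty t^se^{-t}\,dt\ge(s/e)^s$ with $s=N/2$ we get $\omega_N\le(2\pi e/N)^{N/2}$. The Cauchy--Schwarz inequality applied to the integral defining $\Gamma$ gives $\Gamma(s+\frac12)^2\le\Gamma(s)\Gamma(s+1)=s\,\Gamma(s)^2$, and with $s=\frac{N+1}2$ we obtain $\omega_{N-1}/\omega_N=\pi^{-1/2}\,\Gamma(s+\frac12)/\Gamma(s)\le\sqrt{s/\pi}$.
\end{proof}

Multiplying \eqref{eq:packing} for $L$ and for $L^*$ and using the first estimate, every lattice $L\subset\mathbb R^N$ satisfies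
\begin{equation}\label{eq:product}
\lambda_1(L)\,\lambda_1(L^*)\le4\,\omega_N^{-2/N}\le N.
\end{equation}
We shall take $E_n=\mathbb R^{N_1}\oplus\dots\oplus\mathbb R^{N_n}$, and in the block $\mathbb R^N$ the measure will be either Lebesgue measure on the ball of volume $1$ or the standard Gaussian measure. Both live at scale $\sqrt N$: the ball has radius at most $\frac12\sqrt N$, and the Gaussian has $\int|x|^2=N$. So the norm of $B$ must shrink the block by somewhat more than $\sqrt N$, and (ii) asks for lattice vectors somewhat longer than $\sqrt N$. The bound \eqref{eq:product} then still allows dual vectors of length almost $\sqrt N$. The whole construction lives in this gap between $\sqrt N$ and $N$, and Lemma~\ref{lem:codes} shows that the gap can be used.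

There is a second difficulty. If we simply took $\Lambda_n=M_1\oplus\dots\oplus M_n$ with lattices $M_i\subset\mathbb R^{N_i}$, then $\Lambda_n^*\supset M_1^*$ for all $n$, so $\lambda_1(\Lambda_n^*)$ would stay bounded. Worse, any $0\neq\xi\in M_1^*$ would give the nontrivial character $w\mapsto\xi\cdot w_1$ of $G$. At each step the new block must therefore be glued to the old ones so that the short vectors of the old dual lattice acquire a long new component.

\begin{example}[Twisting in dimension two]\label{ex:twist}
Let $\Lambda_1=\mathbb Z\subset\mathbb R$, so $\lambda_1(\Lambda_1^*)=1$. For $b>0$ and $t\in\mathbb R$ let $\Lambda_2=\mathbb Z(1,0)+\mathbb Z(t,b)\subset\mathbb R^2$. Whatever $t$ is, $\Lambda_2\cap(\mathbb R\times\{0\})=\Lambda_1$, so the circle $\mathbb R/\Lambda_1$ is a closed subgroup of the torus $\mathbb R^2/\Lambda_2$. A vector $(\xi,\eta)$ is dual to $\Lambda_2$ if and only if $\xi\in\mathbb Z$ and $\xi t+\eta b\in\mathbb Z$, that is, $\eta$ lies in the coset $\Theta_\xi=b^{-1}\mathbb Z-b^{-1}\xi t$ of $(b\mathbb Z)^*$. For $t=0$ the vector $(1,0)$ is dual and nothing is gained.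 Now fix an integer $r\ge2$ and take $t=1/r$, $b=1/r^2$, so that $\Theta_\xi=r^2\mathbb Z-r\xi$. If $0<|\xi|<r$, then every element of $\Theta_\xi$ is a nonzero multiple of $r$, so $|\eta|\ge r$. If $\xi=0$ and $\eta\neq0$, then $|\eta|\ge r^2$. Otherwise $|\xi|\ge r$. Hence $\lambda_1(\Lambda_2^*)\ge r$: the short characters of the circle extend to the torus only with high frequency. The price is the short vector $r(t,b)-(1,0)=(0,1/r)$ of $\Lambda_2$, and by \eqref{eq:product} such a price is unavoidable in dimension two.
\end{example}

The general step replaces $b\mathbb Z$ by a lattice $M$ of high dimension in which both $M$ and $M^*$ have only long vectors, and it chooses the twist at random.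

\section{The tower of lattices}\label{sec:lattices}

\begin{lemma}\label{lem:codes}
For every even $N\ge4$ and every $s>0$ there is a lattice $M\subset\mathbb R^N$ with
\[
\lambda_1(M)\ge s\sqrt N,\qquad\lambda_1(M^*)\ge\frac{\sqrt N}{144\,s}.
\]
\end{lemma}

By \eqref{eq:product} this is optimal up to the constant. We need a random lattice whose dual is equally random. Lattices obtained by lifting a random subspace of half dimension over a finite field have this symmetry.

\begin{proof}
Write $N=2k$ with $k\ge2$, let $q\ge\max(N,36)$ be a prime, and put $\sigma=\sqrt q/12\ge\frac12$ and $R=\sigma\sqrt N$. Since $N\le q$, we have $R<q$.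

\emph{Counting short integer vectors.} The unit cubes centered at the points $y\in\mathbb Z^N$ with $|y|<R$ have disjoint interiors and lie in the ball of radius $R+\frac12\sqrt N\le2\sigma\sqrt N$. By Lemma~\ref{lem:omega} the number of such points is at most
\[
\omega_N(2\sigma\sqrt N)^N\le(8\pi e\sigma^2)^{k}=\Bigl(\frac{8\pi e}{144}\,q\Bigr)^k\le2^{-k}q^k,
\]
because $8\pi e<72$.

\emph{A random subspace.} Let $\mathcal C$ be a uniformly random $k$-dimensional subspace of $\mathbb F_q^N$, and let $\mathcal C^\perp$ be its annihilator for the standard bilinear form. The map $\mathcal C\mapsto\mathcal C^\perp$ is a bijection of the set of $k$-dimensional subspaces, so $\mathcal C^\perp$ is uniformly distributed too. The group $GL_N(\mathbb F_q)$ preserves the law of $\mathcal C$ and is transitive on nonzero vectors, so for $v\neq0$ the probability that $v\in\mathcal C$ is $\frac{q^k-1}{q^{2k}-1}\le q^{-k}$. A nonzero integer vector $y$ with $|y|<R<q$ is nonzero modulo $q$. Hence the expected number of such $y$ whose reduction lies in $\mathcal C$ is at most $2^{-k}$, and the same holds for $\mathcal C^\perp$.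 As $2\cdot2^{-k}<1$, for some $\mathcal C$ both numbers vanish. Put $M_{\mathcal C}=\{y\in\mathbb Z^N:y\bmod q\in\mathcal C\}$. It lies between $q\mathbb Z^N$ and $\mathbb Z^N$, so it is a lattice, and $\lambda_1(M_{\mathcal C})\ge R$, $\lambda_1(M_{\mathcal C^\perp})\ge R$.

\emph{The dual.} From $q\mathbb Z^N\subset M_{\mathcal C}$ we get $M_{\mathcal C}^*\subset\frac1q\mathbb Z^N$. For $z\in\mathbb Z^N$, the vector $z/q$ is in $M_{\mathcal C}^*$ if and only if $z\cdot y\equiv0\pmod q$ for all $y\in M_{\mathcal C}$, that is, $z\bmod q\in\mathcal C^\perp$. So $M_{\mathcal C}^*=\frac1qM_{\mathcal C^\perp}$ and $\lambda_1(M_{\mathcal C}^*)\ge R/q$. Let $M=(s/\sigma)M_{\mathcal C}$. Then $\lambda_1(M)\ge sR/\sigma=s\sqrt N$, and $M^*=(\sigma/s)M_{\mathcal C}^*$ has $\lambda_1(M^*)\ge\sigma^2\sqrt N/(sq)=\sqrt N/(144s)$.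
\end{proof}

Given dimensions $N_1,N_2,\dots$, let $Y=\prod_{i\ge1}\mathbb R^{N_i}$, write $x=(x_1,x_2,\dots)$ with $x_i\in\mathbb R^{N_i}$, and put
\[
\|x\|_B^2=\sum_i2^{-i}N_i^{-1}|x_i|^2,\qquad\|x\|_W=\sum_i|x_i|.
\]
In $\|\cdot\|_B$ the factor $N_i^{-1}$ brings the scale $\sqrt{N_i}$ down to $1$ and the factor $2^{-i}$ makes the sum converge. Let $E_n=\mathbb R^{N_1}\oplus\dots\oplus\mathbb R^{N_n}\subset Y$, with the Euclidean norm $|\cdot|$, and $E_0=0$.

\begin{proposition}\label{prop:tower}
There are even integers $N_1,N_2,\ldots\ge4$ and lattices $\Lambda_n\subset E_n$, with $\Lambda_0=0$, such that for all $n\ge1$: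
\begin{itemize}
\item[(L1)] $\Lambda_n\cap E_{n-1}=\Lambda_{n-1}$;
\item[(L2)] $\|\ell\|_B\ge1$ for all $0\neq\ell\in\Lambda_n$;
\item[(L3)] $\lambda_1(\Lambda_n^*)\ge n$.
\end{itemize}
\end{proposition}

\begin{proof}
Suppose $N_1,\dots,N_{n-1}$ and $\Lambda_{n-1}$ are given. The dual vectors to be removed form the finite set $\Sigma=\{\xi\in\Lambda_{n-1}^*:0<|\xi|<n\}$, which is empty for $n=1$. Choose an even $N=N_n\ge4$ with $2^N>|\Sigma|$ and $\sqrt N\ge144\cdot2^{n/2}\cdot4n$. Lemma~\ref{lem:codes} with $s=2^{n/2}$ gives a lattice $M\subset\mathbb R^N$ with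
\[
\lambda_1(M)\ge2^{n/2}\sqrt N,\qquad\lambda_1(M^*)\ge4n.
\]

\emph{The twist.} Let $y_1,\dots,y_N$ be a basis of $M$ and let $T=E_{n-1}/\Lambda_{n-1}$. A homomorphism $\varphi\colon M\to T$ is determined by the values $\varphi(y_j)$, which are arbitrary; we choose them independently and Haar distributed. Each $\xi\in\Lambda_{n-1}^*$ induces a homomorphism $T\to\mathbb R/\mathbb Z$, still denoted $\xi$. For $\xi\in\Sigma$ put
\[
\Theta_\xi=\{\eta\in\mathbb R^N:\eta\cdot y\equiv-\xi(\varphi(y))\bmod\mathbb Z\ \text{ for all }y\in M\}.
\]
The map $\eta\mapsto(\eta\cdot y_j\bmod\mathbb Z)_j$ from $\mathbb R^N$ to $(\mathbb R/\mathbb Z)^N$ is onto with kernel $M^*$, so it identifies $\mathbb R^N/M^*$ with $(\mathbb R/\mathbb Z)^N$, and $\Theta_\xi$ is the coset of $M^*$ that corresponds to $(-\xi(\varphi(y_j)))_j$. Since $\xi\ne0$, the homomorphism $\xi\colon T\to\mathbb R/\mathbb Z$ is onto and carries Haar measure to Haar measure. So the $\xi(\varphi(y_j))$ are independent and uniform, and $\Theta_\xi$ is a Haar distributed point of $\mathbb R^N/M^*$. By \eqref{eq:packing}, $\operatorname{covol}(M^*)\ge\omega_N(2n)^N$.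 Therefore the probability that $\Theta_\xi$ meets the ball $\{|\eta|<n\}$ is at most $\omega_Nn^N/\operatorname{covol}(M^*)\le2^{-N}$. As $|\Sigma|\,2^{-N}<1$, we can fix $\varphi$ such that $|\eta|\ge n$ for all $\xi\in\Sigma$ and $\eta\in\Theta_\xi$.

\emph{The lattice.} Viewing $\varphi(y)$ as a coset of $\Lambda_{n-1}$ in $E_{n-1}$, let
\[
\Lambda_n=\{(x,y)\in E_{n-1}\oplus\mathbb R^N:y\in M,\ x\in\varphi(y)\}.
\]
Choose $x^{(j)}\in\varphi(y_j)$. A basis of $\Lambda_{n-1}$ together with the vectors $(x^{(j)},y_j)$ is a basis of $E_n$ whose integer span is $\Lambda_n$, so $\Lambda_n$ is a lattice. Property (L1) holds because $\varphi(0)=\Lambda_{n-1}$. For (L2), let $0\neq(x,y)\in\Lambda_n$. If $y\ne0$, then $\|(x,y)\|_B\ge2^{-n/2}N^{-1/2}|y|\ge1$; if $y=0$, then $x\in\Lambda_{n-1}$ and we use induction. For (L3), let $0\ne(\xi,\eta)\in\Lambda_n^*$. Testing against $\Lambda_{n-1}$ gives $\xi\in\Lambda_{n-1}^*$, and testing against $(x,y)$ gives $\xi(\varphi(y))+\eta\cdot y\equiv0$ for all $y\in M$. If $\xi=0$, then $0\neq\eta\in M^*$ and $|\eta|\ge4n$. If $|\xi|\ge n$, there is nothing to prove. Otherwise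 $\xi\in\Sigma$ and $\eta\in\Theta_\xi$, so $|\eta|\ge n$.
\end{proof}

\section{The group and the space}\label{sec:group}

Fix the data of Proposition~\ref{prop:tower}. Let $W=\{x\in Y:\|x\|_W<\infty\}$, a separable Banach space, and $B=\{x\in Y:\|x\|_B<\infty\}$, a separable Hilbert space. Since $\|x\|_B^2\le\sum_i|x_i|^2\le\|x\|_W^2$, we have $W\subset B$ with $\|\cdot\|_B\le\|\cdot\|_W$. The union $\bigcup_nE_n$ is dense in both spaces. Let $\Lambda=\bigcup_n\Lambda_n$, a countable subgroup of $W$. By (L2), distinct points of $\Lambda$ are at distance at least $1$ in $B$ and hence in $W$, so $\Lambda$ is discrete and closed in both. Thus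
\[
G=W/\Lambda,\qquad X=B/\Lambda
\]
are abelian Polish groups. Let $p\colon B\to X$ be the quotient map. Applying (L1) repeatedly gives $\Lambda_r\cap E_n=\Lambda_n$ for $r\ge n$, so $\Lambda\cap E_n=\Lambda_n$. The image $K_n$ of $E_n$ in $G$ is therefore a compact subgroup isomorphic to the torus $E_n/\Lambda_n$. The $K_n$ increase and their union is dense in $G$.

\begin{proposition}\label{prop:levy}
The Haar measures $m_n$ of the $K_n$ form a L\'evy family, so $G$ is a L\'evy group.
\end{proposition}

\begin{proof}
Every neighborhood of $0$ in $G$ contains the image $V$ of a ball $\{\|w\|_W<\varepsilon\}$, and $V$ contains the image of $\{x\in E_n:\|x\|_W<\varepsilon\}$. A vector in $E_n$ has $n$ blocks, so the Cauchy--Schwarz inequality gives $\|x\|_W\le\sqrt n\,|x|$ on $E_n$. By Lemma~\ref{lem:torus} with $c=\sqrt n$ and by (L3), for Borel $A\subset K_n$ with $m_n(A)>0$,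
\[
1-m_n(A+V)\le\frac{n}{4\pi^2n^2\varepsilon^2m_n(A)}\le\frac1{n\,\varepsilon^2\,m_n(A)}.
\]
This tends to $0$ for $A=A_n$ with $\liminf_nm_n(A_n)>0$.
\end{proof}

What matters is that the loss $\sqrt n$ depends on the number of blocks and not on their dimensions; the bound $n$ in (L3) was chosen to beat it.

Define $\iota\colon G\to X$ by $\iota(w+\Lambda)=w+\Lambda$. It is a continuous homomorphism, and it is injective, since $p(w)=0$ means $w\in\Lambda$. So $g\cdot x=\iota(g)+x$ is a continuous action of $G$ on $X$, and $g\cdot x=x$ forces $g=0$: the action is free. Note that $G\neq0$, as it contains the torus $K_1$.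

\section{The invariant measure}\label{sec:measure}

We build a substitute for Lebesgue measure on $Y$ and then pass to $X$. An infinite product of Lebesgue measures makes sense if in all but finitely many factors we restrict to a fixed set of volume $1$.

Let $D_i\subset\mathbb R^{N_i}$ be the closed ball about $0$ of volume $1$ and let $u_i$ be Lebesgue measure on $D_i$, a probability measure. For $n\ge0$ let
\[
Y_n=E_n\times\prod_{i>n}D_i,\qquad\tilde\nu_n=\mathrm{Leb}_{E_n}\otimes\bigotimes_{i>n}u_i\quad\text{on }Y_n.
\]
Then $Y_n\subset Y_{n+1}$, and $\tilde\nu_{n+1}$ restricts to $\tilde\nu_n$ on $Y_n$. So $\tilde\nu(S)=\lim_n\tilde\nu_n(S\cap Y_n)=\sum_n\tilde\nu_n(S\cap(Y_n\setminus Y_{n-1}))$, with $Y_{-1}=\emptyset$, defines a $\sigma$-finite Borel measure on $Y$. It is concentrated on $\bigcup_nY_n$, equals $\tilde\nu_n$ on $Y_n$, and has $\tilde\nu(Y_0)=1$.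

The radius of $D_i$ is $\omega_{N_i}^{-1/N_i}\le\frac12\sqrt{N_i}$ by Lemma~\ref{lem:omega}, and $\sum_i2^{-i}\cdot\frac14<\infty$, so $Y_n\subset B$. The Borel sets of the Hilbert space $B$ are exactly the Borel sets of $Y$ contained in $B$. Indeed, every $\|\cdot\|_B$-ball is Borel in $Y$ and every open subset of $B$ is a countable union of balls, while conversely the inclusion $B\to Y$ is continuous. So $\tilde\nu$ is a Borel measure on $B$.

Translations by $E_n$ preserve $\tilde\nu$ on each $Y_r$ with $r\ge n$. A general $w\in W$ moves every $D_i$, and we must know how much mass leaves. For balls the answer is independent of the dimension.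

\begin{lemma}\label{lem:shift}
Let $D\subset\mathbb R^N$ be the ball about $0$ of volume $1$. Then $\mathrm{Leb}(D\setminus(D+w))\le\sqrt{2e}\,|w|$ for all $w\in\mathbb R^N$.
\end{lemma}

\begin{proof}
Let $w\neq0$ and let $r=\omega_N^{-1/N}$ be the radius. A line parallel to $w$ meets $D$ in a segment $I$ or not at all, and $I\setminus(I+w)$ has length at most $|w|$. The lines that meet $D$ are parametrized by a ball of radius $r$ in $w^\perp$. By Fubini's theorem and Lemma~\ref{lem:omega},
\[
\mathrm{Leb}(D\setminus(D+w))\le|w|\,\omega_{N-1}r^{N-1}=|w|\,\frac{\omega_{N-1}}{\omega_N}\,\omega_N^{1/N}\le|w|\sqrt{\frac{e(N+1)}N}\le\sqrt{2e}\,|w|.\qedhere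
\]
\end{proof}

For the unit cube and small $w$ the corresponding quantity is about $\sum_{j=1}^N|w_j|$, which can be $\sqrt N\,|w|$. This is why we use balls. Summing the lemma over the blocks produces $\|w\|_W$, and this is why $W$ is an $\ell^1$ sum.

\begin{lemma}\label{lem:invariant}
The measure $\tilde\nu$ is invariant under translation by every $w\in W$.
\end{lemma}

\begin{proof}
Let $\tilde\nu^w(S)=\tilde\nu(S-w)$, $D_i'=D_i\cap(D_i+w_i)$ and $Z_n=E_n\times\prod_{i>n}D_i'$. The sets $Z_n$ increase. We show that $\tilde\nu$ and $\tilde\nu^w$ agree on each $Z_n$ and that both are concentrated on $\bigcup_nZ_n$.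

Consider the sets $R=S\times\prod_{n<i\le r}S_i\times\prod_{i>r}D_i'$ with $r\ge n$, $S\subset E_n$ Borel of finite volume, and $S_i\subset D_i'$ Borel. Both $R$ and $R-w$ lie in $Y_n$, because $D_i'\subset D_i$ and $D_i'-w_i\subset D_i$. By translation invariance of Lebesgue measure in each factor,
\[
\tilde\nu(R)=\mathrm{Leb}(S)\prod_{n<i\le r}\mathrm{Leb}(S_i)\prod_{i>r}\mathrm{Leb}(D_i')=\tilde\nu(R-w).
\]
These sets are closed under finite intersections, generate the Borel $\sigma$-algebra of $Z_n$, and include an increasing sequence of sets of finite measure with union $Z_n$. By the uniqueness theorem for measures, $\tilde\nu=\tilde\nu^w$ on the Borel subsets of $Z_n$.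

By Lemma~\ref{lem:shift}, $\sum_iu_i(D_i\setminus D_i')\le\sqrt{2e}\,\|w\|_W<\infty$. The Borel--Cantelli lemma shows that for each $r$, $\tilde\nu_r$-almost every $x\in Y_r$ has $x_i\in D_i'$ for all large $i$. So $\tilde\nu$ is concentrated on $\bigcup_nZ_n$. The same statement for $-w$ says that $\tilde\nu$-almost every $x$ has $x_i\in D_i\cap(D_i-w_i)$ for all large $i$, that is, $x+w\in\bigcup_nZ_n$. So $\tilde\nu^w$ is concentrated on $\bigcup_nZ_n$ as well.
\end{proof}

To pass to $X$ we cannot push $\tilde\nu$ forward by $p$, since each coset would be counted infinitely often. We restrict to a \emph{fundamental domain}, a Borel set $F\subset B$ that meets each coset of $\Lambda$ exactly once; equivalently, the sets $F+\ell$, $\ell\in\Lambda$, partition $B$. This is where discreteness in $B$ is used. Cover $B$ by countably many open sets $U_j$ of diameter less than $1$. By (L2), $p$ is injective on $U_j$, and since $p$ is continuous and open, it maps $U_j$ homeomorphically onto an open subset of $X$. The set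
\[
F=\bigcup_j\Bigl(U_j\setminus\bigcup_{i<j}(U_i+\Lambda)\Bigr)
\]
is Borel and meets a coset $x+\Lambda$ only in the point that lies in $U_j$, for the least $j$ with $U_j\cap(x+\Lambda)\neq\emptyset$. So $F$ is a fundamental domain, and $p|_F\colon F\to X$ is a bijection that is a Borel isomorphism, being a homeomorphism on each of countably many Borel pieces. We fix this $F$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:group}, $G$ is an abelian L\'evy group and the action is continuous and free. Put $\nu(A)=\tilde\nu(F\cap p^{-1}A)$, the image of $\tilde\nu|_F$ under the Borel isomorphism $p|_F$. It is $\sigma$-finite because $\tilde\nu$ is. For Borel $A\subset X$ the set $P=p^{-1}A$ is $\Lambda$-invariant, so Lemma~\ref{lem:invariant} gives $\tilde\nu(P)=\sum_{\ell\in\Lambda}\tilde\nu((F+\ell)\cap P)=\sum_{\ell\in\Lambda}\nu(A)$. Hence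
\begin{equation}\label{eq:null}
\nu(A)=0\iff\tilde\nu(p^{-1}A)=0,
\end{equation}
and in particular $\nu\neq0$.

The value $\tilde\nu(F\cap P)$ does not depend on the fundamental domain. For if $F'$ is another one, then cutting $F$ along the translates of $F'$ and translating back,
\[
\tilde\nu(F\cap P)=\sum_{\ell}\tilde\nu(F\cap P\cap(F'+\ell))=\sum_\ell\tilde\nu((F-\ell)\cap P\cap F')=\tilde\nu(F'\cap P).
\]
Let $g=w+\Lambda\in G$. Then $p^{-1}(g\cdot A)=P+w$, and $F-w$ is a fundamental domain, so
\[
\nu(g\cdot A)=\tilde\nu(F\cap(P+w))=\tilde\nu((F-w)\cap P)=\tilde\nu(F\cap P)=\nu(A).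
\]
Thus $\nu$ is $G$-invariant, and every probability measure $\mu$ equivalent to $\nu$ has a $G$-invariant family of null sets. Such $\mu$ exist: partition $X$ into sets $X_j$ with $0<\nu(X_j)<\infty$ and take a convex combination, with positive weights, of the normalized restrictions. For $g\ne0$ no point is fixed by $g$, and $G\neq0$, so the action is nontrivial.
\end{proof}

\section{Infinite mass, ergodicity and type III}\label{sec:ergodic}

Both ergodicity proofs follow one pattern: invariance under $E_n$ removes the dependence on the first $n$ blocks, and a set that depends on no finite number of blocks is trivial.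

\begin{lemma}\label{lem:fubini}
Let $\tau$ be a $\sigma$-finite measure on a standard Borel space $Z$, let $d\geq1$, and let $h\colon\mathbb R^d\times Z\to\mathbb R$ be Borel. Suppose that for each $t\in\mathbb R^d$ we have $h(x+t,z)=h(x,z)$ for $\mathrm{Leb}\otimes\tau$-almost every $(x,z)$. Then there is a Borel function $c$ on $Z$ with $h(x,z)=c(z)$ almost everywhere.
\end{lemma}

\begin{proof}
By Fubini's theorem, $h(x+t,z)=h(x,z)$ for almost every $(t,x,z)$. The map $(t,x)\mapsto(x+t,x)$ preserves Lebesgue measure, so $h(y,z)=h(x,z)$ for almost every $(y,x,z)$. By Fubini's theorem again there is $x^0$ with $h(y,z)=h(x^0,z)$ for almost every $(y,z)$. Put $c(z)=h(x^0,z)$.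
\end{proof}

\begin{lemma}[Zero--one law]\label{lem:zeroone}
Let $\tau$ be a product of probability measures on the factors of $Y$, and let $P\subset Y$ be Borel. If for each $n$ the function $1_P$ agrees $\tau$-almost everywhere with a Borel function of $(x_i)_{i>n}$, then $\tau(P)\in\{0,1\}$.
\end{lemma}

\begin{proof}
The set $P$ is independent of every set that depends only on $x_1,\dots,x_n$, for every $n$. These sets form an algebra that generates the Borel $\sigma$-algebra, so $P$ is independent of itself: $\tau(P)=\tau(P)^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]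
\emph{The measure is infinite.} If $\nu$ were finite, normalizing it would give a nontrivial measure preserving action of a L\'evy group, against the known theorem. Lemma~\ref{lem:finite} gives this directly. Let $d$ be the quotient metric of $X$ and $f_a(x)=\min\{1,d(x,a)\}$. For $g=w+\Lambda$ we have $|f_a(g\cdot x)-f_a(x)|\le\|w\|_B\le\|w\|_W$, so the lemma applies. The functions $f_a$, with $a$ in a countable dense set, separate points: if $x\neq y$ and $d(a,x)<\delta=\frac12\min\{1,d(x,y)\}$, then $f_a(x)<\delta\le f_a(y)$. So for $0\ne g\in K_1$ we would get $g\cdot x=x$ for $\nu$-almost every $x$, which contradicts freeness as $\nu\neq0$.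

\emph{Ergodicity.} Let $Q\subset X$ be Borel with $\nu(Q\triangle g\cdot Q)=0$ for all $g$, and let $P=p^{-1}Q$. By \eqref{eq:null}, $\tilde\nu(P\triangle(P+w))=0$ for all $w\in W$. Fix $n\ge1$. On $Y_n=E_n\times\prod_{i>n}D_i$ the measure $\tilde\nu$ is $\mathrm{Leb}\otimes u^{>n}$ with $u^{>n}=\bigotimes_{i>n}u_i$, and translations by $E_n$ map $Y_n$ to itself. Lemma~\ref{lem:fubini} gives a Borel function $c_n$ with $1_P(x)=c_n((x_i)_{i>n})$ for $\tilde\nu$-almost every $x\in Y_n$. In particular this holds almost everywhere on $Y_0\subset Y_n$, where $\tilde\nu$ is the product probability measure $\bigotimes_iu_i$. By Lemma~\ref{lem:zeroone}, $1_P$ equals a constant $\epsilon\in\{0,1\}$ almost everywhere on $Y_0$. The law of $(x_i)_{i>n}$ on $Y_0$ is $u^{>n}$, so $c_n=\epsilon$ $u^{>n}$-almost everywhere, and therefore $1_P=\epsilon$ almost everywhere on $Y_n$. As this holds for every $n$, the set $P$ is $\tilde\nu$-null or conull, and by \eqref{eq:null} $Q$ is $\nu$-null or conull.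
\end{proof}

For part (b) let $\gamma$ be the standard Gaussian measure on $Y$, under which all real coordinates are independent standard normal variables. We recall the Cameron--Martin theorem in the form needed: if $\sum_i|w_i|^2<\infty$, then $\gamma^w(S)=\gamma(S-w)$ is equivalent to $\gamma$. Indeed, the density of $\gamma^w$ with respect to $\gamma$ on the sets that depend on the first $n$ blocks is $\rho_n=\exp\sum_{i\le n}(w_i\cdot x_i-\frac12|w_i|^2)$. This is a martingale with $\int\rho_n^2\,d\gamma=\exp\sum_{i\le n}|w_i|^2$ bounded, so it converges in $L^1(\gamma)$, and its limit is a density for $\gamma^w$. Thus $\gamma^w\ll\gamma$, and translating $\gamma^{-w}\ll\gamma$ by $w$ gives $\gamma\ll\gamma^w$.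

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Since $\int\|x\|_B^2\,d\gamma=\sum_i2^{-i}<\infty$, we have $\gamma(B)=1$. Let $\mu_\gamma(A)=\gamma(p^{-1}A)$. Every $w\in W$ has $\sum_i|w_i|^2\le\|w\|_W^2<\infty$, so translation by $w$ preserves the null sets of $\gamma$. As $p^{-1}(g\cdot A)=p^{-1}A+w$ for $g=w+\Lambda$, the action on $(X,\mu_\gamma)$ is nonsingular. It is free, as before.

For $n\ge1$ let $d=\dim E_n\ge4n$ and write $x=(x',z)$ with $x'\in E_n$ and $z=(x_i)_{i>n}$. Let $\gamma^{>n}$ be the law of $z$ and $\psi(x')=(2\pi)^{-d/2}e^{-|x'|^2/2}$. Then $\gamma$ has the positive density $\psi(x')$ with respect to $\mathrm{Leb}_{E_n}\otimes\gamma^{>n}$.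

\emph{Ergodicity.} Let $\mu_\gamma(Q\triangle g\cdot Q)=0$ for all $g$, and $P=p^{-1}Q$. Then $P\triangle(P+t)$ is null for $\gamma$, hence for $\mathrm{Leb}_{E_n}\otimes\gamma^{>n}$, for each $t\in E_n$. By Lemma~\ref{lem:fubini}, $1_P$ agrees almost everywhere with a Borel function of $z$. This holds for every $n$, so $\mu_\gamma(Q)=\gamma(P)\in\{0,1\}$ by Lemma~\ref{lem:zeroone}.

\emph{Lifting an invariant measure.} Suppose $\kappa$ is $\sigma$-finite, $G$-invariant and equivalent to $\mu_\gamma$. For Borel $S\subset B$ put
\[
\tilde\kappa(S)=\sum_{\ell\in\Lambda}\kappa\bigl(p(S\cap(F+\ell))\bigr)=\int_X\#\bigl(S\cap p^{-1}(x)\bigr)\,d\kappa(x).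
\]
The map $p$ is a Borel isomorphism of each $F+\ell$ onto $X$, so the first expression shows that $\tilde\kappa$ is a copy of $\kappa$ on each $F+\ell$, hence a $\sigma$-finite measure, and that $p(S)$ is Borel. The two expressions agree because a fiber $p^{-1}(x)$ has one point in each $F+\ell$. For $g=w+\Lambda$ we have $\#((S+w)\cap p^{-1}(g\cdot x))=\#(S\cap p^{-1}(x))$, so the second expression shows that $\tilde\kappa$ is $W$-invariant. Moreover
\[
\tilde\kappa(S)=0\iff\kappa(p(S))=0\iff\gamma(S+\Lambda)=0\iff\gamma(S)=0,
\]
the last step because $\Lambda$ is countable and its translations preserve $\gamma$-null sets. Extend $\tilde\kappa$ by zero to $Y$. Then $\tilde\kappa$ is equivalent to $\gamma$, and we may take $\rho=d\tilde\kappa/d\gamma$ Borel with values in $(0,\infty)$.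

\emph{The contradiction.} Invariance forces $\rho$ to cancel the Gaussian factor in the first $n$ blocks, for every $n$, and the logarithm of that factor spreads over longer and longer intervals. In detail, $h=\rho\psi$ is the density of $\tilde\kappa$ with respect to $\mathrm{Leb}_{E_n}\otimes\gamma^{>n}$. Both measures are invariant under $t\in E_n$, so $h(x'+t,z)$ is also a density, and it equals $h(x',z)$ almost everywhere. By Lemma~\ref{lem:fubini}, $h=c(z)\in(0,\infty)$ almost everywhere, that is,
\[
\log\rho=\tfrac12|x'|^2+T(z),\qquad T(z)=\log c(z)+\tfrac d2\log2\pi.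
\]
Under $\gamma$ the two summands are independent. In polar coordinates $|x'|$ has density proportional to $r^{d-1}e^{-r^2/2}$, so $\frac12|x'|^2$ has density $s^ae^{-s}/\Gamma(a+1)$ on $(0,\infty)$ with $a=\frac d2-1$. Its maximum is attained at $s=a$ and equals $b_n=a^ae^{-a}/\Gamma(a+1)$, which is asymptotic to $(2\pi a)^{-1/2}$ by Stirling's formula. So $b_n\to0$. Conditioning on $z$, we get $\gamma(j\le\log\rho\le j+1)\le b_n$ for every $j\in\mathbb Z$ and every $n$. The left side does not depend on $n$, so it is $0$. Summing over $j$ gives $\gamma(0<\rho<\infty)=0$, a contradiction.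
\end{proof}

\section{Expansion of small sets}\label{sec:expansion}

Let now $G$ be any L\'evy group, written multiplicatively, and let $V\ni e$ be open. To prove Theorem~\ref{thm:expansion} we compare, along each $K_n$-orbit, the proportion of time spent in $A$ with the proportion spent in $VA$. The difficulty is that in an ergodic infinite measure space the first proportion tends to $0$, while the L\'evy property concerns sets of measure bounded below. A covering argument bridges the gap: many translates of a small set form a large set.

\begin{lemma}\label{lem:small}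
For every $C\ge1$ there is $n_0$ such that $m_n(VU)\ge C\,m_n(U)$ for all $n\ge n_0$ and all Borel $U\subset K_n$ with $m_n(U)\le\frac1{4C}$.
\end{lemma}

\begin{proof}
Let $\delta=1-e^{-1/(4C)}$, and use \eqref{eq:uniform} to choose $n_0$ such that $m_n(VU')\ge\frac12$ whenever $n\ge n_0$ and $m_n(U')\ge\delta$. Let $\alpha=m_n(U)>0$ and $j=\lceil\frac1{4C\alpha}\rceil$. Since $\frac1{4C\alpha}\ge1$, we have $j\le\frac1{2C\alpha}$. Take independent Haar distributed $k_1,\dots,k_j\in K_n$. Haar measure on a compact group is invariant under left and right translations and under inversion, so a given $y\in K_n$ lies in $Uk_l$ with probability $m_n(U^{-1}y)=\alpha$. The expectation of $m_n(\bigcup_lUk_l)$ is therefore $1-(1-\alpha)^j\ge1-e^{-\alpha j}\ge\delta$. Fix $k_1,\dots,k_j$ with $m_n(U')\ge\delta$ for $U'=\bigcup_lUk_l$. We translated on the right so that $VU'=\bigcup_l(VU)k_l$. Hence $j\,m_n(VU)\ge m_n(VU')\ge\frac12$, and $m_n(VU)\ge\frac1{2j}\ge C\alpha$.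
\end{proof}

\begin{lemma}\label{lem:decay}
In the setting of Theorem~\ref{thm:expansion}, let $\nu(A)<\infty$ and $a_n(x)=m_n\{k\in K_n:kx\in A\}$. Then $\int_Aa_n\,d\nu\to0$.
\end{lemma}

\begin{proof}
Let $H=L^2(X,\nu)$, which is separable because $X$ is standard and $\nu$ is $\sigma$-finite, and let $(\mathcal U_gf)(x)=f(g^{-1}x)$ be the Koopman representation of $G$ by unitary operators on $H$. Let $P_n$ be the orthogonal projection onto the space $H_n$ of $K_n$-fixed vectors.

The function $a_n$ is Borel by Fubini's theorem and $K_n$-invariant by right invariance of $m_n$. It satisfies $0\le a_n\le1$ and $\int a_n\,d\nu=\int\nu(k^{-1}A)\,dm_n(k)=\nu(A)$, so $a_n\in H_n$. For $f\in H_n$,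
\[
\langle a_n,f\rangle=\int\langle\mathcal U_k^{-1}1_A,f\rangle\,dm_n(k)=\int\langle1_A,\mathcal U_kf\rangle\,dm_n(k)=\langle1_A,f\rangle.
\]
Thus $a_n=P_n1_A$ and $\int_Aa_n\,d\nu=\langle P_n1_A,1_A\rangle$.

The spaces $H_n$ decrease, so $P_n$ converges strongly to the projection onto $\bigcap_nH_n$, and it remains to show $\bigcap_nH_n=0$. Ergodicity concerns all of $G$, so we need continuity of $\mathcal U$, although the action is only Borel. The unitary group of $H$ is Polish in the strong operator topology, which there coincides with the weak one, so its Borel structure is generated by matrix coefficients. Each $g\mapsto\langle\mathcal U_gf,f'\rangle$ is Borel by Fubini's theorem, so $\mathcal U$ is a Borel homomorphism between Polish groups, and such a homomorphism is continuous by Pettis's theorem. Hence the stabilizer of $f\in\bigcap_nH_n$ is closed. It contains the dense set $\bigcup_nK_n$, so $f$ is $G$-fixed. For $c>0$ the set $\{|f|>c\}$ is then invariant up to null sets and has finite measure. It is null or conull by ergodicity, and it is not conull since $\nu(X)=\infty$. So $f=0$.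
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:expansion}]
Shrinking $V$ and $A$ only decreases $\nu^*(VA)$, so we may assume that $V$ is open and $0<\nu(A)<\infty$. Suppose there is a Borel set $Q\supset VA$ with $\nu(Q)<\infty$. Let $a_n$ be as above and $q_n(x)=m_n\{k\in K_n:kx\in Q\}$, so that $\int q_n\,d\nu=\nu(Q)$. Fix $C\ge1$ and let $S_n=\{a_n\le\frac1{4C}\}$, a $K_n$-invariant Borel set.

Let $U_x=\{k\in K_n:kx\in A\}$. If $k=vk'\in K_n$ with $v\in V$ and $k'\in U_x$, then $kx=v(k'x)\in VA\subset Q$. So $q_n(x)\ge m_n(VU_x)$, and Lemma~\ref{lem:small} gives $q_n\ge Ca_n$ on $S_n$ for $n\ge n_0$. By Fubini's theorem and the invariance of $\nu$ and of $S_n$,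
\[
\nu(A\cap S_n)=\int\nu(k^{-1}A\cap S_n)\,dm_n(k)=\int_{S_n}a_n\,d\nu\le\frac1C\int q_n\,d\nu=\frac{\nu(Q)}C.
\]
Off $S_n$ we have $1<4Ca_n$, so $\nu(A\setminus S_n)\le4C\int_Aa_n\,d\nu$, which tends to $0$ by Lemma~\ref{lem:decay}. Therefore $\nu(A)\le\nu(Q)/C$ for every $C\ge1$, and $\nu(A)=0$, a contradiction.

Now let the action be continuous on a Polish space $X$. The support of $\nu$, the set of points all of whose neighborhoods have positive measure, is nonempty: otherwise $X$, being second countable, would be a countable union of null open sets. Let $x$ be in the support and let $U\ni x$ be open. By continuity at $(e,x)$ there are a neighborhood $V$ of $e$ and an open $O\ni x$ with $VO\subset U$. Since $\nu(O)>0$, the first part gives $\nu(U)\ge\nu^*(VO)=\infty$. So $x$ has no neighborhood of finite measure.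
\end{proof}

\begin{remark}
Ergodicity and $\nu(X)=\infty$ enter only through Lemma~\ref{lem:decay}, and the L\'evy property only through Lemma~\ref{lem:small} and the density of $\bigcup_nK_n$. Without ergodicity the theorem fails for the action $gx=x$ on $\mathbb R$ with Lebesgue measure, where $VA=A$. Without the L\'evy property it fails for $\mathbb R$ acting on itself by translations, which is ergodic by Lemma~\ref{lem:fubini}.
\end{remark}

\begin{remark}
In the example of Theorem~\ref{thm:main}, every nonempty open subset of $X$ has infinite $\nu$-measure. The support of $\nu$ is closed, nonempty and $G$-invariant, and every orbit $\iota(G)+x$ is dense because $\bigcup_nE_n$ is dense in $B$. So the support is $X$, and the last paragraph of the proof applies to every point, by Theorem~\ref{thm:more}(a).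
\end{remark}

\begin{thebibliography}{9}

\bibitem{GTW}
E.~Glasner, B.~Tsirelson and B.~Weiss,
\emph{The automorphism group of the Gaussian measure cannot act pointwise},
arXiv:math/0311450 (2003).

\end{thebibliography}
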